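
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Prime non-split positive braid links of braid index at least three\\ are thick in reduced odd Khovanov homology}


\begin{abstract}
We prove that a prime non-split link which is the closure of a positive braid on $n\ge 3$ strands, and of no positive braid on fewer strands, has reduced odd Khovanov homology on at least two diagonals. For prime non-split links this confirms a conjecture of Jablan and Sazdanovi\'c. The proof has two parts. In homological degrees at most two, the mod $2$ Khovanov homology of such a link embeds into that of the trefoil, compatibly with an operator that moves along diagonals. On the other hand, the first coefficients of the graded Euler characteristic have signs that a trefoil-like homology on a single diagonal cannot produce.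
\end{abstract}

\section{The question and the theorem}

Let $\overline{Kh}'(L)$ be the reduced odd Khovanov homology of a link $L$, with integer coefficients \cite{ORS}. It is bigraded by a homological degree $i$ and a quantum degree $j$. The link is called \emph{$\overline{Kh}'$-thin} if $\overline{Kh}'(L)$ is supported on a single diagonal $j-2i=\mathrm{const}$, and \emph{$\overline{Kh}'$-thick} otherwise. Thinness is a strong condition. On a single diagonal $i$ and $j$ determine each other, so the graded Euler characteristic (a form of the Jones polynomial) has coefficients of prescribed signs, and their absolute values are the ranks of the groups.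

Which closures of positive braids are thin? On two strands the positive braids are $\sigma_1^m$, and for $m\ge2$ their Euler characteristics, suitably normalized, are
\[
1+t^2-t^3+t^4-\dots+(-t)^m ,
\]
with exactly the sign pattern that thinness requires. For the trefoil $\widehat{\sigma_1^3}$ the reduced homology over $\mathbb F_2$ does lie on one diagonal (Remark~\ref{rem:trefoilthin}). On three strands the full twist $(\sigma_1\sigma_2)^3$ gives $1+t^2+2t^4$. The signs are still allowed, but the term $-t^3$ has disappeared, and we shall see that this disappearance is the obstruction.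

Jablan and Sazdanovi\'c \cite[Conjecture 5.1]{JS} conjectured that every link given by a positive minimal $k$-braid with $k\ge3$ is $\overline{Kh}'$-thick. The term \emph{minimal} is not defined in \cite{JS}. We take it to mean that $k$ is the braid index of the closure, so that the closure is not the closure of any braid on fewer strands. As in \cite{JS}, which studies prime non-split links, we consider only prime and non-split closures. This excludes words in which some generator does not occur (their closures are split) and composite closures such as that of $\sigma_1^3\sigma_2^3$, a connected sum of two trefoils.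

\begin{theorem}\label{thm:main}
Let $L$ be a prime non-split link which is the closure of a positive braid on $n\ge 3$ strands and of no positive braid on fewer strands. Let $c$ be the length of such a braid word and let $\delta_0=c-n+1$. Then $\overline{Kh}'(L)$ is nonzero on the diagonal $j-2i=\delta_0$ and also on some diagonal $j-2i\le \delta_0-2$. In particular $L$ is $\overline{Kh}'$-thick.
\end{theorem}

\begin{corollary}\label{cor:conj}
Every prime non-split link that is the closure of a positive $k$-braid, where $k\ge 3$ is its braid index, is $\overline{Kh}'$-thick.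
\end{corollary}

\begin{proof}
The link is not the closure of any braid on fewer than $k$ strands, so Theorem~\ref{thm:main} applies with $n=k$.
\end{proof}

\paragraph{The mechanism.} The diagonal $\delta_0$ always carries a copy of $\mathbb Z$ in homological degree $0$. Measure the quantum degree by an integer $l$, normalized so that this copy sits at $(i,l)=(0,0)$ and its diagonal is $l=i$. Let $a_l$ be the $l$-th coefficient of the Euler characteristic. The proof combines two statements.
\begin{enumerate}
\item[(I)] There is an operator $\theta$ of bidegree $(1,1)$ on mod $2$ Khovanov homology. For the links in question it is injective on the group at $(2,2)$, because it is so for the trefoil and the homology embeds, compatibly with $\theta$, into that of the trefoil when $i\le2$.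
\item[(II)] For a well-chosen braid word, $a_2=1$ and $a_3\ge0$.
\end{enumerate}
Since $a_2=1$, there is a class of even homological degree at level $l=2$, and (I) excludes degree $0$. If its degree is at least $4$, it lies below the diagonal $l=i$. If it is at $(2,2)$, then $\theta$ produces a class in the odd homological degree $3$. This is a class of the unreduced theory, and in the reduced theory it appears at level $2$ or $3$. At level $2$ it lies below the diagonal. At level $3$ it counts $-1$ in $a_3$, and $a_3\ge 0$ requires compensation in even degree. The embedding leaves no room at level $3$ in degrees $0$ and $2$, so the compensation lies in a degree $i\ge4$, below the diagonal.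

Section~\ref{sec:states} sets up gradings and the state sum, and Section~\ref{sec:trefoil} proves the comparison with the trefoil. Section~\ref{sec:twist} carries out the whole argument by hand for the full twist on three strands. Sections~\ref{sec:descent}--\ref{sec:nonneg} do (I) and (II) for general words, and Section~\ref{sec:end} completes the proof.

\paragraph{Conventions.} The generator $\sigma_k$ is a positive crossing. Links are oriented, and closures carry the braid orientation; any other orientation shifts the whole bigrading, which does not affect thinness. Khovanov homology is cohomological and normalized as usual, so that closures of positive braids have homology in degrees $i\ge0$. \emph{Word} means positive braid word. For a word $w$ on $n$ strands, $\hat w$ is its closure, $c$ its length, $m_k$ the number of letters $\sigma_k$ (these letters form \emph{column $k$}), and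
\[
b(w)=c-n+1 .
\]
The word is \emph{connected} if $m_k\ge1$ for $1\le k\le n-1$; the empty word on one strand is connected. If $w$ is not connected, $\hat w$ is split. We have $b(w)\ge0$ for connected $w$. We write $w\sim w'$ if $w$ and $w'$ are related by braid relations, cyclic rotations, and destabilizations and their inverses; here a \emph{destabilization} deletes the only $\sigma_1$ or the only $\sigma_{n-1}$ of a word together with the strand that becomes free. These moves preserve $\hat w$, $c-n$ and connectedness.

\section{Levels and the state sum}\label{sec:states}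

\subsection{The facts we use}
Khovanov's complex $C$ over $\mathbb F_2$ of a diagram is spanned by states (a choice of $0$- or $1$-smoothing at each crossing) with a label $1$ or $x$ on each circle. The differential changes one $0$-smoothing to a $1$-smoothing in all possible ways. If two circles merge, it multiplies labels by $1\cdot1=1$, $1\cdot x=x$, $x\cdot x=0$. If a circle splits, it applies $\Delta1=1\otimes x+x\otimes1$, $\Delta x=x\otimes x$.

\begin{enumerate}
\item[(O)] \cite{ORS} Odd Khovanov homology $Kh'$ is the homology of a complex of free abelian groups with the same bigraded ranks as Khovanov's complex, and its reduction mod $2$ is Khovanov's complex mod $2$. Moreover $Kh'\cong\overline{Kh}'\{1\}\oplus\overline{Kh}'\{-1\}$, where braces denote shifts of the quantum degree.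
\item[(B)] \cite{BN} Let $A=\mathbb F_2[H][x]/(x^2-Hx)$ with $\Delta1=1\otimes x+x\otimes1+H\,1\otimes1$, $\Delta x=x\otimes x$, and degrees $\deg1=1$, $\deg x=-1$, $\deg H=-2$. The resulting complex $C_{BN}$ over $\mathbb F_2[H]$ is a link invariant up to bigraded $\mathbb F_2[H]$-homotopy equivalence, and setting $H=0$ gives $C$.
\end{enumerate}

\subsection{Levels}
Let $w$ be a word on $n$ strands. The $0$-smoothing of each positive crossing is the oriented one, the identity tangle; the $1$-smoothing of $\sigma_k$ is the cup--cap tangle $U_k$. We identify a state with the set $S$ of its $1$-smoothed crossings and write $s(S)$ for its number of circles. A generator with underlying state $S$ has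
\[
i=|S|,\qquad j=|S|+c+\#\{1\}-\#\{x\}.
\]
Put
\[
\rho(S)=\tfrac12\bigl(|S|+n-s(S)\bigr).
\]
Then $\rho(\emptyset)=0$. Adding a crossing to $S$ merges two circles or splits one, so it raises $\rho$ by $1$ in the first case and leaves it unchanged in the second. Hence $\rho$ is a \emph{monotone} function with values in the nonnegative integers. The first $1$-smoothed crossing merges two circles, so $\rho(S)\ge1$ for $S\ne\emptyset$.

We replace $j$ by an integer $l$, the \emph{level}, defined by $j=c-n+2l$ in the unreduced theories and by $j=c-n+1+2l$ in the reduced one. For a generator of the unreduced complex,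
\begin{equation}\label{eq:level}
l=\rho(S)+\#\{\text{labels }1\}.
\end{equation}
In particular all levels are integers, and (O) becomes
\begin{equation}\label{eq:red}
Kh'^{\,i,l}\cong\overline{Kh}'^{\,i,l}\oplus\overline{Kh}'^{\,i,l-1}.
\end{equation}
In the reduced theory $j-2i=\delta_0+2(l-i)$ with $\delta_0=c-n+1$. So Theorem~\ref{thm:main} is about the diagonals $l-i=0$ and $l-i\le-1$. Since $\sim$ preserves $c-n$, it preserves levels.

By \eqref{eq:level} there is exactly one generator at level $0$ ($S=\emptyset$, all labels $x$) and none at negative levels. With \eqref{eq:red} this gives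
\begin{equation}\label{eq:bottom}
\overline{Kh}'^{\,*,0}=\overline{Kh}'^{\,0,0}=\mathbb Z,\qquad \overline{Kh}'^{\,*,l}=0\quad(l<0).
\end{equation}
So the diagonal $l=i$ is always occupied.

Set
\[
h^{i,l}=\dim\bigl(\overline{Kh}'^{\,i,l}\otimes\mathbb F_2\bigr)+\dim\operatorname{Tor}\bigl(\overline{Kh}'^{\,i+1,l},\mathbb F_2\bigr).
\]
By (O), \eqref{eq:red} and the universal coefficient theorem,
\begin{equation}\label{eq:uct}
\dim Kh^{i,l}(\hat w;\mathbb F_2)=h^{i,l}+h^{i,l-1}.
\end{equation}
If $h^{i,l}\ne0$ for some $l-i\le-1$, then $\overline{Kh}'^{\,i,l}\ne0$ or $\overline{Kh}'^{\,i+1,l}\ne0$, so $\overline{Kh}'$ is nonzero on a diagonal of value at most $-1$ in the first case and at most $-2$ in the second. \emph{So our goal is a nonzero $h^{i,l}$ with $l-i\le-1$.}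

\subsection{The state sum}
Define
\begin{equation}\label{eq:P}
P_w(t)=\sum_S(-1)^{|S|}\,t^{\rho(S)}(1+t)^{s(S)-1}=\sum_l a_l(w)\,t^l .
\end{equation}
By \eqref{eq:level} the Euler characteristic of the unreduced complex, with $t$ recording the level, is $(1+t)P_w$. By \eqref{eq:red} it is also $1+t$ times that of $\overline{Kh}'$. Hence
\begin{equation}\label{eq:al}
a_l=\sum_i(-1)^i\operatorname{rank}\overline{Kh}'^{\,i,l}=\sum_i(-1)^ih^{i,l}.
\end{equation}
For the second equality, note that a cyclic summand of $2$-power order in $\overline{Kh}'^{\,i,l}$ contributes $1$ to both $h^{i,l}$ and $h^{i-1,l}$, and these cancel. It follows that $P_w$ is invariant under $\sim$. Also $a_0=1$, since only $S=\emptyset$ has $\rho=0$.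

\begin{lemma}\label{lem:skein}
\begin{enumerate}
\item[(a)] $P_{\beta\sigma_k^2}=(1-t)P_{\beta\sigma_k}+tP_\beta$ for every word $\beta$.
\item[(b)] Suppose $\beta$ contains all generators except $\sigma_k$, so that it splits into connected words $\beta'$ on the first $k$ strands and $\beta''$ on the last $n-k$ strands. Then $P_{\beta\sigma_k}=P_{\beta'}P_{\beta''}$ and
\begin{equation}\label{eq:split}
P_{\beta\sigma_k^2}=(1+t^2)P_{\beta'}P_{\beta''}.
\end{equation}
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Fix a state $S'$ of $\beta$. Let $X$ be its term in $P_\beta$, and let $Y$ be the term, sign included, in $P_{\beta\sigma_k}$ of the state with $U_k$ at the additional crossing. A product $U_kU_k$ has one more crossing and one more circle than $U_k$: $\rho$ is unchanged, the sign changes, and a factor $1+t$ appears. So the contributions of $S'$ to $P_\beta$, $P_{\beta\sigma_k}$, $P_{\beta\sigma_k^2}$ are $X$, $X+Y$ and $X+2Y-(1+t)Y$, and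
\[
X+(1-t)Y=(1-t)(X+Y)+tX .
\]

(b) For states of $\beta$ both $s$ and $\rho$ are sums over the two parts, so $P_\beta=(1+t)P_{\beta'}P_{\beta''}$. Adding $U_k$ merges a circle of each part; it raises $\rho$ by one, lowers $s$ by one, and changes the sign. Hence $P_{\beta\sigma_k}=(1+t-t)P_{\beta'}P_{\beta''}$, and (a) gives the factor $(1-t)+t(1+t)=1+t^2$.
\end{proof}

On two strands, the empty word has $P=1+t$ and $P_{\sigma_1}=1$. By (a), $P_{\sigma_1^m}-P_{\sigma_1^{m-1}}=-t\,(P_{\sigma_1^{m-1}}-P_{\sigma_1^{m-2}})$ for $m\ge2$, so
\begin{equation}\label{eq:torus2}
P_{\sigma_1^m}=1+\sum_{l=2}^m(-t)^l\qquad(m\ge1).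
\end{equation}

\section{Comparison with the trefoil}\label{sec:trefoil}

\subsection{Removing one letter of a square}
Smoothing a crossing gives a long exact sequence, which usually says little about injectivity. When the crossing belongs to a square $\sigma_k^2$, and a third $\sigma_k$ is present, the error term starts late, and we get injectivity in low degrees.

\begin{lemma}\label{lem:compare}
Suppose the word $\beta$ contains $\sigma_k$. The quotient map $C(\beta\sigma_k^2)\to C(\beta\sigma_k)$ that $0$-smooths the last crossing induces injections
\[
Kh^{i,l}(\beta\sigma_k^2;\mathbb F_2)\longrightarrow Kh^{i,l}(\beta\sigma_k;\mathbb F_2)\qquad\text{for } i\le 2\text{ and all }l.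
\]
\end{lemma}

\begin{proof}
By \eqref{eq:level} the map preserves levels. Its kernel is the complex of the closure of $\beta\sigma_kU_k$, shifted by one in $i$. Write $\overline H^{\,i}$ for $\mathbb F_2$-homology graded by the number of $1$-smoothings. By the long exact sequence it suffices that $\overline H^{\,i}(\beta\sigma_kU_k)=0$ for $i\le1$.

The $1$-smoothing of the displayed $\sigma_k$ yields $\beta U_kU_k$, that is, $\beta U_k$ together with a small circle $z$. So $C(\beta\sigma_kU_k)$ is the mapping cone of
\[
f:C(\beta U_k)\to C(\beta U_k)\otimes\langle 1_z,x_z\rangle,\qquad f(v)=v\otimes x_z+(xv)\otimes1_z ,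
\]
where $x$ acts on the circle from which $z$ splits; this formula is $\Delta$, since $\Delta1=1\otimes x+x\otimes1$ and $\Delta x=x\otimes x$. The target of $f$ sits one degree higher in the cone. The component $v\otimes x_z$ shows that $f$ is injective and that the target is the direct sum of the image of $f$ and the subcomplex $C(\beta U_k)\otimes1_z$. So the cokernel of $f$ is isomorphic to $C(\beta U_k)$ as a complex. Since $f$ is injective, the homology of its cone is that of its cokernel, shifted by one:
\[
\overline H^{\,i}(\beta\sigma_kU_k)\cong\overline H^{\,i-1}(\beta U_k).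
\]
It remains to see that $\overline H^{\,0}(\beta U_k)=0$. In the all-$0$ state of $\beta U_k$, strands $k$ and $k+1$ form one circle. Since $\beta$ contains a $\sigma_k$, we can $1$-smooth it, and this splits that circle. As $\Delta$ is injective, the kernel of $C^0\to C^1$ is zero.
\end{proof}

The hypothesis is needed. For $\beta=\emptyset$ on two strands the map goes from the Hopf link to the unknot diagram $\widehat{\sigma_1}$, whose complex vanishes in degree $2$. But $P_{\sigma_1^2}=1+t^2$, the complex of $\sigma_1^2$ lives in degrees $0,1,2$, and $C^0$ has levels at most $2$, so that $h^{0,2}\le\dim Kh^{0,3}=0$. Since $a_2=1$, it follows that $h^{2,2}\ne0$ and $Kh^{2,2}\ne0$.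

\subsection{An operator along diagonals}
Since $C_{BN}$ is free over $\mathbb F_2[H]$, there is a short exact sequence
\[
0\longrightarrow C\xrightarrow{\ H\ }C_{BN}/H^2\longrightarrow C\longrightarrow0 .
\]
Multiplication by $H$ lowers the level by one, so the connecting homomorphism is a map
\[
\theta:Kh^{i,l}(\,\cdot\,;\mathbb F_2)\longrightarrow Kh^{i+1,l+1}(\,\cdot\,;\mathbb F_2).
\]
Concretely: lift a cocycle to $C_{BN}$, apply the differential, divide by $H$, and set $H=0$. The map $\theta$ commutes with the isomorphisms induced by the homotopy equivalences of (B), because these are $\mathbb F_2[H]$-linear and so act on the whole sequence; for words related by $\sim$ these isomorphisms preserve $(i,l)$. It also commutes with the maps of Lemma~\ref{lem:compare}, because $0$-smoothing a crossing is equally a quotient map of the complexes $C_{BN}$.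

\begin{lemma}\label{lem:trefoil}
For the trefoil $\widehat{\sigma_1^3}$ with coefficients $\mathbb F_2$:
\begin{enumerate}
\item[(a)] $Kh^{i,4}=0$ for $i\le2$, and $Kh^{i,3}=0$ for $i\le1$;
\item[(b)] $\theta$ is injective on $Kh^{2,2}$, which has dimension $1$.
\end{enumerate}
\end{lemma}

\begin{proof}
For $|S|=0,1,2,3$ we have $s(S)=2,1,2,3$ and $\rho(S)=0,1,1,1$. By \eqref{eq:level} the largest levels in degrees $i=0,1,2$ are $2,2,3$, which proves (a).

(b) Number the crossings $1,2,3$. The circles of $S=\{1,2,3\}$ are $R_{12},R_{23},R_{31}$, where $R_{ab}$ lies between crossings $a$ and $b$. The circles of $S=\{a,b\}$ are $R_{ab}$ and one more circle $M$, which splits into the other two $R$'s when the third crossing is $1$-smoothed. In $C^3$ let $u_{ab}$ have label $1$ on $R_{ab}$ and $x$ on the other two circles, and let $v_{ab}$ have $x$ on $R_{ab}$ and $1$ on the other two. Write $[\,\cdot_{ab}\,\cdot_M]$ for labels on $R_{ab}$ and $M$.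

At level $2$, $C^2$ has dimension $6$ and $C^3$ has basis $u_{12},u_{23},u_{31}$. The differential is
\[
[1_{ab}x_M]\mapsto u_{ab},\qquad [x_{ab}1_M]\mapsto\text{the sum of the two other }u\text{'s}.
\]
It is onto, with kernel of dimension $3$. In degree $1$, level $2$ has basis $e_1,e_2,e_3$, where $e_a$ is the state $\{a\}$ (one circle) with label $1$. With $b_{ab}=[1_{ab}x_M]+[x_{ab}1_M]$ we have $de_a=b_{ab}+b_{ac}$ for $\{a,b,c\}=\{1,2,3\}$; these span a space of dimension $2$. So $\dim Kh^{2,2}=1$. The element
\[
g=[x_{12}1_M]+[1_{23}x_M]+[1_{31}x_M]
\]
is a cocycle. It is not a coboundary, because coboundaries have equal coefficients at $[x_{12}1_M]$ and $[1_{12}x_M]$. So $g$ generates $Kh^{2,2}$.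

From degree $2$ to degree $3$ circles only split, so in $C_{BN}$ a term with $H$ can arise only from $\Delta1$. Only the summand $[x_{12}1_M]$ of $g$ has the splitting circle $M$ labeled $1$. Hence $dg=H\,v_{12}$ and $\theta[g]=[v_{12}]$. At level $3$, $C^2$ is spanned by the $[1_{ab}1_M]$, and in $C$ each is mapped to the sum of the two $v$'s other than $v_{ab}$. Every coboundary is therefore a sum of an even number of distinct $v$'s, and $[v_{12}]\ne0$.
\end{proof}

\begin{remark}\label{rem:trefoilthin}
The same computation shows that the trefoil has $h^{i,l}=0$ unless $l=i$. Level $0$ is covered by \eqref{eq:bottom}. At level $2$, $1\otimes1\mapsto e_1+e_2+e_3$, which spans the kernel of $C^1\to C^2$; so $Kh^{0,2}=Kh^{1,2}=0$, and surjectivity onto $C^3$ gives $Kh^{3,2}=0$. By \eqref{eq:uct}, $h^{i,1}=h^{i,2}=0$ for $i\ne2$. By \eqref{eq:torus2}, $P=1+t^2-t^3$; then $a_1=0$ gives $h^{2,1}=0$, and $a_2=1$ gives $h^{2,2}=1$. By Lemma~\ref{lem:trefoil}(a), $h^{i,3}=0$ for $i\le2$, so $h^{3,3}=-a_3=1$. Finally $h^{i,l}=0$ for $l\ge4$, since there are no generators at level $\ge5$. So the $\mathbb F_2$-version of our theorem (Remark~\ref{rem:mirror})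 is false on two strands.
\end{remark}

\subsection{The criterion}

\begin{definition}
A word $w$ \emph{descends to the trefoil} if there are words $w=w_0,w_1,\dots,w_N$, $N\ge0$, such that $w_N\sim\sigma_1^3\in B_2$ and, for each $p<N$, $w_p\sim\beta_p\sigma_{k_p}^2$ and $w_{p+1}=\beta_p\sigma_{k_p}$, where $\beta_p$ contains $\sigma_{k_p}$.
\end{definition}

\begin{proposition}\label{prop:criterion}
Suppose $w$ descends to the trefoil. Then, over $\mathbb F_2$, $Kh^{i,4}(\hat w)=0$ for $i\le2$, $Kh^{i,3}(\hat w)=0$ for $i\le1$, and $\theta$ is injective on $Kh^{2,2}(\hat w)$. If moreover $a_2(w)>0$ and $a_3(w)\ge0$, then $h^{i,l}\ne0$ for some $(i,l)$ with $l-i\le-1$.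
\end{proposition}

\begin{proof}
Composing the maps of Lemma~\ref{lem:compare} with the isomorphisms for $\sim$ we get a map $\phi$ from $Kh(\hat w;\mathbb F_2)$ to the homology of the trefoil. It preserves $(i,l)$, commutes with $\theta$, and is injective for $i\le2$. So the vanishing follows from Lemma~\ref{lem:trefoil}(a). If $\xi\in Kh^{2,2}(\hat w)$ and $\theta\xi=0$, then $\theta\phi(\xi)=\phi(\theta\xi)=0$, hence $\phi(\xi)=0$ by Lemma~\ref{lem:trefoil}(b), hence $\xi=0$.

Now let $a_2>0$ and $a_3\ge0$. By \eqref{eq:uct}, the vanishing gives $h^{i,3}=0$ for $i\le2$ and $h^{i,2}=0$ for $i\le1$.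

\emph{Suppose $h^{2,2}=0$.} Then $0<a_2=\sum_{i\ge3}(-1)^ih^{i,2}$ forces $h^{i,2}\ne0$ for some even $i\ge4$, and $l-i=2-i\le-2$.

\emph{Suppose $h^{2,2}\ne0$.} Then $Kh^{2,2}(\hat w)\ne0$ by \eqref{eq:uct}, and $Kh^{3,3}(\hat w)\ne0$ since $\theta$ is injective. By \eqref{eq:uct} again, $h^{3,2}\ne0$ or $h^{3,3}\ne0$. In the first case $l-i=-1$ and we are done. In the second, $0\le a_3=-h^{3,3}+\sum_{i\ge4}(-1)^ih^{i,3}$ forces $h^{i,3}\ne0$ for some even $i\ge4$, and $l-i=3-i\le-1$.
\end{proof}

\section{The full twist on three strands}\label{sec:twist}

Here is a small case in which everything happens. Let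
\[
w=\sigma_1\sigma_2^2\sigma_1\sigma_2^2\in B_3 .
\]
Since $\sigma_1\sigma_2\sigma_1=\sigma_2\sigma_1\sigma_2$, we have $(\sigma_1\sigma_2)^3=\sigma_1\sigma_2\sigma_1\cdot\sigma_2\sigma_1\sigma_2=\sigma_2\sigma_1\sigma_2\cdot\sigma_2\sigma_1\sigma_2$, and moving the first letter to the end gives $w$. So $\hat w$ is the closure of the full twist. It has three components, all unknotted, with pairwise linking number $1$.

Theorem~\ref{thm:main} covers this link. A braid on at most two strands has at most two components in its closure. The linking numbers show that $\hat w$ is non-split. They also show that it is prime: in a connected sum, two components from different summands, neither of them the joined one, have linking number $0$, so one summand is a knot, and it is trivial because the components of $\hat w$ are unknots.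

\emph{Descent.} Take $\beta=\sigma_1\sigma_2^2\sigma_1$, so $w=\beta\sigma_2^2$ and $\beta$ contains $\sigma_2$. Next,
\[
\beta\sigma_2=\sigma_1\sigma_2(\sigma_2\sigma_1\sigma_2)=\sigma_1\sigma_2\sigma_1\sigma_2\sigma_1\sim\sigma_1^2(\sigma_2\sigma_1\sigma_2)=\sigma_1^3\sigma_2\sigma_1\sim\sigma_1^4\sigma_2\sim\sigma_1^4 .
\]
On two strands $\sigma_1^4=\sigma_1^2\cdot\sigma_1^2$, and removing one letter gives $\sigma_1^3$. So $w$ descends to the trefoil.

\emph{Euler characteristic.} Since $\beta\sim\sigma_1^2\sigma_2^2$, \eqref{eq:split} and \eqref{eq:torus2} give $P_\beta=(1+t^2)^2$. By the above, $P_{\beta\sigma_2}=1+t^2-t^3+t^4$. Hence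
\[
P_w=(1-t)(1+t^2-t^3+t^4)+t(1+t^2)^2=1+t^2+2t^4 .
\]

\emph{Conclusion.} The signs alone are compatible with ranks $1,1,2$ in degrees $0,2,4$ on the diagonal $l=i$. But $a_2=1$ and $a_3=0$, so Proposition~\ref{prop:criterion} gives a nonzero group below that diagonal.

\medskip
Two things must be done for a general word. First, it must descend to the trefoil; Section~\ref{sec:descent} shows that $a_2=1$ and $b\ge2$ suffice. Second, $a_2=1$ and $a_3\ge0$ must hold. This has to use that the link is prime: for composite links $a_2=1$ can fail. For instance, states of $\sigma_1^3\sigma_2^3$ are pairs of states of $\sigma_1^3$ whose circles are joined at one place, so $P_{\sigma_1^3\sigma_2^3}=(1+t^2-t^3)^2$, with $a_2=2$ and $a_3=-2$.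

\section{Descent to the trefoil}\label{sec:descent}

We first find a square to work on, and then show that $a_2=1$ forces the descent to end at the trefoil.

\begin{lemma}\label{lem:square}
A connected word $w$ with $b(w)\ge1$ satisfies $w\sim\beta\sigma_k^2$ for some $\beta$ and $k$.
\end{lemma}

\begin{proof}
We use one move. If $B=B_1\sigma_{k+1}B_2$ where $B_1,B_2$ are words in $\sigma_{k+2},\sigma_{k+3},\dots$, then
\begin{equation}\label{eq:lower}
\sigma_kB\sigma_k=B_1\,\sigma_k\sigma_{k+1}\sigma_k\,B_2=B_1\,\sigma_{k+1}\sigma_k\sigma_{k+1}\,B_2
\end{equation}
has one $\sigma_k$ fewer.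

\emph{Claim.} A linear word in $\sigma_k,\dots,\sigma_{n-1}$ with at least two letters $\sigma_k$ can be changed, by braid relations among these letters, into a word containing a square $\sigma_j\sigma_j$ or into a word with exactly one $\sigma_k$.

We use downward induction on $k$. For $k=n-1$ the word contains a square. For $k<n-1$ take two consecutive letters $\sigma_k$ and let $B$, a word in $\sigma_{k+1},\dots,\sigma_{n-1}$, stand between them. If $B$ has at least two letters $\sigma_{k+1}$, then by induction we obtain a square or may assume that $B$ has exactly one. If $B$ has no $\sigma_{k+1}$, it commutes with $\sigma_k$ and we get $\sigma_k^2$. If it has exactly one, \eqref{eq:lower} lowers the number of $\sigma_k$ by one. Repeat until there is a square or only one $\sigma_k$. This proves the claim.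

Among the words obtained from $w$ by braid relations, rotations and destabilizations choose one with the smallest number of strands $n$ and, among these, with fewest letters $\sigma_1$. Since $b\ge1$, $n\ge2$. If $n=2$ the word is $\sigma_1^{c}$ with $c=b+1\ge2$. Let $n\ge3$. Then $\sigma_1$ occurs at least twice, since otherwise we could destabilize. Take two distinct, cyclically consecutive letters $\sigma_1$ and rotate so that $\sigma_1A\sigma_1$ is a subword, with no $\sigma_1$ in $A$. If $A$ has no $\sigma_2$, we get a square. If $A$ has exactly one $\sigma_2$, then \eqref{eq:lower} with $k=1$ lowers the number of $\sigma_1$, a contradiction. If $A$ has at least two, the claim turns $A$ into a word with a square or with exactly one $\sigma_2$, and the latter is again a contradiction. So a square occurs, and we rotate it to the end.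
\end{proof}

\begin{lemma}\label{lem:a2}
Let $w$ be connected. Then $a_1(w)=0$; $a_2(w)=0$ if $b(w)=0$; and $a_2(w)\ge1$ if $b(w)\ge1$. If $w\sim\beta\sigma_k^2$ with $\beta$ connected, then $a_2(w)=a_2(\beta\sigma_k)$.
\end{lemma}

\begin{proof}
Induction on $b(w)$. If $b(w)=0$, every generator occurs once, $w$ destabilizes to one strand, and $P_w=1$; a representation $w\sim\beta\sigma_k^2$ with $\beta$ connected does not exist, since it would give $b(\beta)=-2$. Let $b(w)\ge1$ and let $w\sim\beta\sigma_k^2$ be any representation of this form; one exists by Lemma~\ref{lem:square}.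

If $\beta$ is connected, then $b(\beta)=b(w)-2\ge0$ and $b(\beta\sigma_k)=b(w)-1\ge1$. By Lemma~\ref{lem:skein}(a), induction, and $a_0=1$,
\begin{align*}
a_1(w)&=a_1(\beta\sigma_k)-a_0(\beta\sigma_k)+a_0(\beta)=0,\\
a_2(w)&=a_2(\beta\sigma_k)-a_1(\beta\sigma_k)+a_1(\beta)=a_2(\beta\sigma_k)\ge1 .
\end{align*}

If $\beta$ is not connected, it misses only $\sigma_k$, and \eqref{eq:split} applies with
\begin{equation}\label{eq:badd}
b(w)=b(\beta')+b(\beta'')+1 .
\end{equation}
By induction $a_1$ vanishes and $a_2\ge0$ for $\beta'$ and $\beta''$, so $a_1(w)=0$ and
\begin{equation}\label{eq:a2add}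
a_2(w)=1+a_2(\beta')+a_2(\beta'')\ge1. \qedhere
\end{equation}
\end{proof}

So splitting at a square makes $a_2$ add up, while removing a letter of a square does not change it. If $a_2=1$, there is no splitting before we are down to the trefoil:

\begin{proposition}\label{prop:descend}
A connected word $w$ with $b(w)\ge2$ and $a_2(w)=1$ descends to the trefoil.
\end{proposition}

\begin{proof}
Write $w\sim\beta\sigma_k^2$ by Lemma~\ref{lem:square}. If $\beta$ were not connected, \eqref{eq:a2add} would give $a_2(\beta')=a_2(\beta'')=0$, both being nonnegative. Then $b(\beta')=b(\beta'')=0$ by Lemma~\ref{lem:a2}, and $b(w)=1$ by \eqref{eq:badd}, a contradiction. So $\beta$ is connected; in particular it contains $\sigma_k$.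

If $b(w)=2$, then $b(\beta)=0$, so $\beta\sigma_k^2$ contains $\sigma_k$ three times and every other generator once. Destabilizing from both ends gives $\sigma_1^3$, and $N=0$. If $b(w)\ge3$, then $\beta\sigma_k$ is connected, $b(\beta\sigma_k)=b(w)-1\ge2$, and $a_2(\beta\sigma_k)=1$ by Lemma~\ref{lem:a2}. Continue with $\beta\sigma_k$.
\end{proof}

\section{The coefficients \texorpdfstring{$a_2$}{a2} and \texorpdfstring{$a_3$}{a3}}\label{sec:coeff}

\subsection{Blocks and the formula}
When all $r_k$, defined below, are at least $2$, the coefficients $a_2$ and $a_3$ depend only on how letters of adjacent columns alternate. Consider adjacent columns $k$ and $k\pm1$ of a word $w$ and the cyclic subword formed by their letters. The \emph{blocks of column $k$ with respect to column $k\pm1$} are the maximal sets of cyclically consecutive letters $\sigma_k$ in this subword. For connected $w$ and $1\le k\le n-2$ let $r_k$ be the number of blocks of column $k$ with respect to column $k+1$; it equals the number of blocks of column $k+1$ with respect to column $k$. Let $u_k$ be the number of blocks of size one among all $2r_k$ of these blocks. Put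
\[
D_k=\begin{cases}2&\text{if } r_k\ge3,\\ 3-u_k&\text{if } r_k=2.\end{cases}
\]
For $1\le k\le n-3$ let $N_k$ be the number of pairs $(I,J)$ such that $I\cup J$ is all of column $k+1$, where $I$ is a block of column $k+1$ with respect to column $k$ and $J$ one with respect to column $k+2$.

\begin{proposition}\label{prop:coeff}
Let $w$ be a connected word on $n\ge3$ strands with all $r_k\ge2$. Then $a_2(w)=1$ and
\begin{equation}\label{eq:a3}
a_3(w)=-\#\{j:m_j\ge3\}+\sum_{k=1}^{n-2}D_k+\sum_{k=1}^{n-3}(N_k-1).
\end{equation}
\end{proposition}

For the word $\sigma_1\sigma_2^2\sigma_1\sigma_2^2$ of Section~\ref{sec:twist}, $m_1=2$, $m_2=4$, $r_1=2$, $u_1=2$, so $a_3=-1+1=0$, as computed there. For $(\sigma_1\sigma_2)^2\sim\sigma_1^3\sigma_2\sim\sigma_1^3$ we have $m_1=m_2=2$, $r_1=2$, $u_1=4$ and $a_3=-1$, in accordance with $P=1+t^2-t^3$. The word $\sigma_1^3\sigma_2^3$ has $r_1=1$, and there already $a_2=1$ fails.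

The rest of this section proves Proposition~\ref{prop:coeff}. Note that all $r_k\ge2$ implies all $m_j\ge2$, and that every block is a nonempty proper subset of its column. With
\[
x=-(1+t),\qquad y=\frac{t}{(1+t)^2},
\]
and $s-1=|S|+n-1-2\rho$, formula \eqref{eq:P} becomes
\begin{equation}\label{eq:Z}
P=(1+t)^{n-1}Z,\qquad Z=\sum_Sx^{|S|}y^{\rho(S)} .
\end{equation}
From now on $x$ denotes this polynomial in $t$; no labels occur in this section. Since $y=t+O(t^2)$, only states with $\rho\le3$ matter modulo $t^4$. The plan is to describe these states, to group them by the columns they meet, and to evaluate the resulting signed sums.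

\subsection{States with small \texorpdfstring{$\rho$}{rho}}
The circles of $S$ are those of the closure of the product of the $U_k$'s of its letters. This closure is unchanged by rotation and by commuting distant $U$'s. Replacing $U_k^2$ by $U_k$ removes one crossing and one circle, so it does not change $\rho$. Replacing $U_kU_{k\pm1}U_k$ by $U_k$ removes two crossings and no circle. A \emph{run} of a set of columns is a maximal subset of consecutive columns. A \emph{gap} of a nonempty set of letters of one column is the cyclic interval between two cyclically consecutive letters of the set; a single letter has one gap.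

\begin{lemma}\label{lem:rho}
\begin{enumerate}
\item[(a)] Let $K$ be the set of columns met by $S$. Then $\rho(S)=\sum_R\rho(S\cap R)$ over the runs $R$ of $K$.
\item[(b)] If $S$ meets $r$ columns, then $\rho(S)\ge r$. If $r=1$, then $\rho(S)=1$.
\item[(c)] If $S$ meets exactly the columns $k,k+1$, with $q$ blocks of each in the cyclic word of $S$, then $\rho(S)=q+1$.
\item[(d)] Let $S$ meet exactly the columns $k,k+1,k+2$. If all letters of $S$ in column $k$ lie in one gap of the letters of $S$ in column $k+1$, and all those in column $k+2$ lie in one gap as well, then $\rho(S)=3$. Otherwise $\rho(S)\ge4$.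
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Different runs use disjoint sets of strands, and each unused strand gives one circle.

(b) Choose one crossing of $S$ in each of the $r$ columns and add these one at a time. When the crossing in column $k$ is added, the crossings already present lie in other columns, and so they do not connect strands $\le k$ with strands $\ge k+1$. Hence each addition merges two circles, and $\rho=r$ for the chosen crossings. By monotonicity $\rho(S)\ge r$. If $r=1$, reduce $U_k^m$ to $U_k$.

(c) Strands that are not used do not affect $n-s$, so we may work on three strands. Rotations and replacements $U^2\to U$ reduce to $(U_kU_{k+1})^q$. By repeated use of $U_kU_{k+1}U_k\to U_k$, its closure has as many circles as that of $U_kU_{k+1}$, namely one. So $\rho=\frac12(2q+3-1)=q+1$.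

(d) Let $k=1$ and consider four strands. Write $1,2,3$ for letters of $S$ in columns $1,2,3$. Suppose the $1$'s lie in $q\ge2$ gaps of the $2$'s. Then the part of $S$ in columns $1,2$ has $q$ blocks of each column, and $\rho\ge3$ by (c). One crossing of column $3$ merges the circle of strand $4$ into the rest, so $\rho$ rises to at least $4$, and $\rho(S)\ge4$ by monotonicity. The same argument, with strand $1$ in place of strand $4$, applies to columns $2,3$.

Now suppose all $1$'s lie in one gap of the $2$'s, and so do all $3$'s. Since $1$'s and $3$'s commute, within a gap we can gather the $1$'s and gather the $3$'s, and reduce by $U^2\to U$. If the $1$'s and the $3$'s lie in the same gap, we reach $U_2U_1U_3$, with $|S|=3$ and $s=1$. If not, we reach $U_2U_1U_2U_3$, with $|S|=4$; since $U_2U_1U_2$ may be replaced by $U_2$, its circles are those of $U_2U_3$ on four strands, so $s=2$. In both cases $\rho=3$.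
\end{proof}

\subsection{Expansion by runs}
For a run $R$ let $Y(R)=\sum x^{|S|}y^{\rho(S)}$ over the sets $S$ of crossings that meet every column of $R$ and no other column. By Lemma~\ref{lem:rho}(a),(b), $Y(R)=O(t^{|R|})$ and $Z=\sum_K\prod_RY(R)$, with $K$ over all sets of columns and $R$ over the runs of $K$. Put
\[
c_j=Y(\{j\})=y\bigl((1+x)^{m_j}-1\bigr)=y\bigl((-t)^{m_j}-1\bigr)
\]
and define corrections $d_k,e_k$ by
\begin{align*}
Y(\{k,k+1\})&=c_kc_{k+1}+d_k,\\
Y(\{k,k+1,k+2\})&=c_kc_{k+1}c_{k+2}+c_kd_{k+1}+d_kc_{k+2}+e_k .
\end{align*}
Then $c_j=O(t)$, $d_k=O(t^2)$, $e_k=O(t^3)$. Sets $K$ with four or more columns contribute $O(t^4)$. Comparing the contributions of all $K$ with $|K|\le3$ we get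
\[
Z\equiv\prod_j(1+c_j)+\sum_kd_k\prod_{j\ne k,k+1}(1+c_j)+\sum_ke_k\pmod{t^4}.
\]
Here the terms $d_kc_j$ with $j$ adjacent to $\{k,k+1\}$ come from three consecutive columns, and the others from a run of two columns and a run of one.

Let
\[
f_j=(1+t)(1+c_j)=1+t+\frac{t\,((-t)^{m_j}-1)}{1+t}=1+\frac{t^2}{1+t}+\frac{(-1)^{m_j}t^{m_j+1}}{1+t}.
\]
Since $m_j\ge2$, $f_j\equiv1+t^2-[m_j\ge3]\,t^3\pmod{t^4}$, where $[\,\cdot\,]$ is $1$ if the condition holds and $0$ otherwise. Multiplying $Z$ by $(1+t)^{n-1}$, one factor $1+t$ for each column, yields
\begin{equation}\label{eq:six}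
P\equiv\prod_jf_j+(1+2t)\sum_kd_k+\sum_ke_k\pmod{t^4},
\end{equation}
because $(1+t)^2d_k\prod_{j\ne k,k+1}f_j\equiv(1+2t)d_k$ and $(1+t)^{n-1}e_k\equiv e_k$ modulo $t^4$. We need $d_k$ modulo $t^4$ and the coefficient of $t^3$ in $e_k$.

\subsection{Two counting facts}
For proper subsets $I,J$ of a finite set $E$,
\begin{equation}\label{eq:sign}
\sum_{A\subset E}(-1)^{|A|}[A\cap I\ne\emptyset]\,[A\cap J\ne\emptyset]=[I\cup J=E].
\end{equation}
Indeed the product of brackets is $1-[A\cap I=\emptyset]-[A\cap J=\emptyset]+[A\cap(I\cup J)=\emptyset]$. The signed sum of $[A\cap F=\emptyset]$ over all $A\subset E$ is $[F=E]$, and the first three terms have $F=\emptyset,I,J\ne E$.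

Next, let $A$ be a nonempty set of letters of column $k$. The number of gaps of $A$ containing letters of column $k+1$ is the number $h(A)$ of blocks of column $k$ with respect to column $k+1$ met by $A$. To see this, go around the cyclic word: such a gap occurs exactly when we leave the last letter of $A$ in one met block to go to the first letter of $A$ in the next met block (or back to the same block, if only one is met). The same holds with column $k-1$ in place of column $k+1$. Finally, if $B$ is a nonempty set of letters of a neighboring column, then the number of blocks of each column in the cyclic word of $A\sqcup B$ is the number of gaps of $A$ met by $B$.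

\subsection{Pairs of columns}
Let $S=A\sqcup B$ with $A,B$ nonempty in columns $k,k+1$, let $q(S)$ be the number of gaps of $A$ met by $B$, and let $W_q=\sum_{q(S)=q}x^{|S|}$. By Lemma~\ref{lem:rho}(c), $Y(\{k,k+1\})=\sum_qW_qy^{q+1}$. Moreover
\[
\sum_{q\ge1}W_q=\bigl((-t)^{m_k}-1\bigr)\bigl((-t)^{m_{k+1}}-1\bigr)=y^{-2}c_kc_{k+1}\equiv1\pmod{t^2},
\]
because $m_k,m_{k+1}\ge2$. Hence $d_k=y^2\sum_qW_q(y^{q-1}-1)$, and
\begin{equation}\label{eq:dk}
d_k\equiv y^2\bigl(-1+W_1+t\,W_2|_{t=0}\bigr)\pmod{t^4}.
\end{equation}

\emph{The sum $W_1$.} Here $B$ is a nonempty subset of the letters of column $k+1$ in one gap of $A$. A gap with $\ell\ge1$ such letters contributes $(1+x)^\ell-1=(-t)^\ell-1\equiv-1-t[\ell=1]\pmod{t^2}$. Let $h_1(A)$ be the number of gaps of $A$ with exactly one letter of column $k+1$. Then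
\[
W_1\equiv-\sum_Ax^{|A|}h(A)-t\sum_A(-1)^{|A|}h_1(A)\pmod{t^2}.
\]

\emph{First sum.} Counting the blocks $I$ of column $k$ met by $A$,
\[
\sum_Ax^{|A|}h(A)=\sum_I\bigl[(1+x)^{m_k}-(1+x)^{m_k-|I|}\bigr]=\sum_I\bigl[(-t)^{m_k}-(-t)^{m_k-|I|}\bigr].
\]
As $m_k\ge2$ and $m_k-|I|\ge1$, this is $t\,\#\{I:|I|=m_k-1\}$ modulo $t^2$. If $|I|=m_k-1$, the remaining blocks have total size one, so $r_k=2$ and the other block has size one. So, modulo $t^2$, the first sum is $t$ times the number of size-one blocks of column $k$ if $r_k=2$, and $0$ if $r_k\ge3$.

\emph{Second sum.} If $A$ meets only one block, its only gap with letters of column $k+1$ contains all $m_{k+1}\ge2$ of them. So a gap of $A$ with exactly one letter $\tau$ of column $k+1$ goes from one block to a different one. Since a gap of $A$ contains each block of column $k+1$ entirely or not at all, $\{\tau\}$ is a block of size one, and $A$ meets both neighboring blocks $\alpha,\alpha'$ of column $k$, which are distinct since $r_k\ge2$. Conversely, if $A$ meets both neighbors of a size-one block $\{\tau\}$, then the gap of $A$ containing $\tau$ contains no other letter of column $k+1$.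 So $h_1(A)=\sum_{\{\tau\}}[A\cap\alpha\ne\emptyset][A\cap\alpha'\ne\emptyset]$, and by \eqref{eq:sign} each size-one block of column $k+1$ contributes $[\alpha\cup\alpha'=\text{column }k]=[r_k=2]$ to the signed sum over $A$.

Together, $W_1\equiv-t\,u_k\,[r_k=2]\pmod{t^2}$.

\emph{The sum $W_2$ at $t=0$.} Now $x=-1$, and $B$ consists of a nonempty subset in each of two gaps of $A$. Each gap contributes $-1$, so by \eqref{eq:sign}
\[
W_2|_{t=0}=\sum_A(-1)^{|A|}\binom{h(A)}2=\sum_{\{I,I'\}}[I\cup I'=\text{column }k]=[r_k=2],
\]
the sum being over unordered pairs of distinct blocks.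

Insert this in \eqref{eq:dk}. As $y^2=t^2(1+t)^{-4}\equiv t^2-4t^3$,
\[
d_k\equiv-t^2+\bigl(4+[r_k=2](1-u_k)\bigr)t^3\pmod{t^4}.
\]
So $[t^2]d_k=-1$, where $[t^p]$ denotes the coefficient of $t^p$, and the coefficient of $t^3$ in $(1+2t)d_k$ is $2+[r_k=2](1-u_k)=D_k$.

\subsection{Triples of columns}
Let $S$ meet exactly columns $k,k+1,k+2$, in $S_1,S_2,S_3$. Since $x=-1+O(t)$, $y=t+O(t^2)$ and $\rho(S)\ge3$,
\[
[t^3]\,Y(\{k,k+1,k+2\})=\sum_{\rho(S)=3}(-1)^{|S|}.
\]
By Lemma~\ref{lem:rho}(d), $\rho(S)=3$ exactly when $S_1$ lies in one gap of $S_2$ and $S_3$ lies in one gap of $S_2$. For fixed nonempty $S_2$, each gap of $S_2$ containing letters of column $k$ contributes $-1$ to the signed sum over $S_1$. So that sum is $-h^-(S_2)$, where $h^-(S_2)$ counts the blocks of column $k+1$ with respect to column $k$ met by $S_2$. Similarly the sum over $S_3$ is $-h^+(S_2)$ with column $k+2$ in place of column $k$. The two choices are independent, so by \eqref{eq:sign} the total is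
\[
\sum_{S_2}(-1)^{|S_2|}h^-(S_2)h^+(S_2)=\sum_{I,J}\sum_{S_2}(-1)^{|S_2|}[S_2\cap I\ne\emptyset][S_2\cap J\ne\emptyset]=N_k .
\]
Since $[t]c_j=-1$ and $[t^2]d_k=-1$, the definition of $e_k$ gives $N_k=-1+1+1+[t^3]e_k$, so $[t^3]e_k=N_k-1$.

\begin{proof}[Proof of Proposition~\ref{prop:coeff}]
In \eqref{eq:six} the product $\prod_jf_j$ contributes $n-1$ to $a_2$ and $-\#\{j:m_j\ge3\}$ to $a_3$. The $n-2$ pair terms contribute $-1$ each to $a_2$ and $D_k$ to $a_3$. The triple terms contribute $N_k-1$ to $a_3$. So $a_2=(n-1)-(n-2)=1$, and \eqref{eq:a3} holds.
\end{proof}

\section{Nonnegativity of \texorpdfstring{$a_3$}{a3}}\label{sec:nonneg}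

What lowers $a_3$ in \eqref{eq:a3} are columns with $m_j\ge3$, size-one blocks when $r_k=2$, and triples of columns with $N_k=0$. The word $(\sigma_1\sigma_2)^2$, whose blocks all have size one, has $a_3=-1$. A size-one block of column $2$ with respect to column $1$ means, however, that $\sigma_1\sigma_2\sigma_1$ appears after a rotation and commutations, and a braid relation then removes a $\sigma_1$. We therefore exclude such blocks; this single normalization suffices.

\begin{proposition}\label{prop:nonneg}
Let $w$ be a connected word on $n\ge3$ strands with all $r_k\ge2$, such that every block of column $2$ with respect to column $1$ has size at least $2$. Then $a_3(w)\ge0$.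
\end{proposition}

\begin{proof}
We group the terms of \eqref{eq:a3} so that each column $k+1\ge3$ is paid for by the pair of columns $(k,k+1)$:
\[
a_3=\bigl(D_1-[m_1\ge3]-[m_2\ge3]\bigr)+\sum_{k=2}^{n-2}E_k,\qquad E_k=D_k+N_{k-1}-1-[m_{k+1}\ge3].
\]

\emph{$E_k\ge0$.} If $r_k\ge3$, then $E_k\ge2+0-1-1=0$. Let $r_k=2$, and let $J_1,J_2$ be the two blocks of column $k$ with respect to column $k+1$. If $I$ is a block of column $k$ with respect to column $k-1$, then $I\cup J_1$ is the whole column if and only if $I\supseteq J_2$, and the same holds with $J_1,J_2$ exchanged. Since the blocks $I$ are disjoint, $N_{k-1}$ is the number of those $J_i$ that are contained in some $I$. It is at least the number $u'$ of $J_i$ of size one, since every letter lies in some $I$. Let $u''$ be the number of size-one blocks of column $k+1$ with respect to column $k$. Then $D_k=3-u'-u''$, so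
\[
E_k\ge(3-u'-u'')+u'-1-[m_{k+1}\ge3]=2-u''-[m_{k+1}\ge3].
\]
If $u''=2$, then $m_{k+1}=2$ and the bound is $0$. If $u''\le1$, the bound is at least $0$.

\emph{The first term.} If $r_1\ge3$, it is at least $2-1-1=0$. If $r_1=2$, then by hypothesis only column $1$ can have size-one blocks, so $D_1=3-u'$ with $u'$ the number of size-one blocks of column $1$ with respect to column $2$. If $u'=2$, then $m_1=2$ and the term is at least $1-0-1=0$. If $u'\le1$, it is at least $2-1-1=0$.
\end{proof}

\section{Proof of the theorem}\label{sec:end}

It remains to see that primeness and minimality supply the condition $r_k\ge2$.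

\begin{lemma}\label{lem:sum}
Let $w$ be a connected word on $n\ge3$ strands with $r_k=1$ for some $1\le k\le n-2$. Then $\hat w=L'\# L''$, where $L'$ and $L''$ are closures of connected positive words on $k+1<n$ and $n-k<n$ strands.
\end{lemma}

\begin{proof}
Rotate $w$ so that all $\sigma_k$ precede all $\sigma_{k+1}$. Whenever a letter $\sigma_j$ with $j\ge k+1$ is followed immediately by a letter $\sigma_i$ with $i\le k$, the two commute unless $(i,j)=(k,k+1)$. That exception does not occur, and commuting the other pairs never changes the relative order of letters $\sigma_k$ and $\sigma_{k+1}$. So commutations bring $w$ to the form $w'w''$ with $w'$ a word in $\sigma_1,\dots,\sigma_k$ and $w''$ a word in $\sigma_{k+1},\dots,\sigma_{n-1}$. The closure of $w'w''$ is the connected sum, along strand $k+1$, of the closure of $w'$ on strands $1,\dots,k+1$ and the closure of $w''$ on strands $k+1,\dots,n$. Both words are connected because $w$ is.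
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Every positive word on $n$ strands with closure $L$ is connected, since $L$ is non-split. No such word has $r_k=1$ for any $k$. For otherwise $L=L'\#L''$ as in Lemma~\ref{lem:sum}; since $L$ is prime, one summand is an unknot, so $L$ is the other summand, the closure of a positive braid on fewer than $n$ strands, a contradiction. So all $r_k\ge2$ for every such word.

Among these words choose $w$ with fewest letters $\sigma_1$. Suppose a block of column $2$ with respect to column $1$ had size one. Then between two cyclically consecutive letters $\sigma_1$, distinct since $r_1\ge2$, there would be exactly one $\sigma_2$, and all other letters between them would commute with $\sigma_1$. After a rotation, \eqref{eq:lower} with $k=1$ would lower the number of $\sigma_1$ without changing $n$ or $L$, contrary to the choice of $w$. So Propositions~\ref{prop:coeff} and~\ref{prop:nonneg} apply, and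
\[
a_2(w)=1,\qquad a_3(w)\ge0 .
\]
All $m_j\ge2$, since $n\ge3$ and all $r_k\ge2$. Hence $b(w)\ge2(n-1)-n+1=n-1\ge2$, and $w$ descends to the trefoil by Proposition~\ref{prop:descend}. By Proposition~\ref{prop:criterion}, $h^{i,l}\ne0$ for some $(i,l)$ with $l-i\le-1$.

As noted after \eqref{eq:uct}, $\overline{Kh}'(L)$ is then nonzero on a diagonal of value at most $-1$ for $l-i$, which means $j-2i\le\delta_0-2$. By \eqref{eq:bottom} it is also nonzero on the diagonal $l=i$, which means $j-2i=\delta_0$. Finally, $\delta_0=c-n+1$ does not depend on which positive word on $n$ strands is used, because by \eqref{eq:bottom} it is the lowest quantum degree in which $\overline{Kh}'(L)$ is nonzero.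
\end{proof}

\begin{remark}[Mod $2$ version and mirror images]\label{rem:mirror}
With coefficients $\mathbb F_2$, the proof shows that the graded dimensions $h^{i,l}$ of the reduced theory are nonzero on two different diagonals: $h^{0,0}\ne0$ by \eqref{eq:bottom}, and some $h^{i,l}$ with $l-i\le-1$ is nonzero. By \eqref{eq:uct} these numbers are determined by the dimensions of $Kh(L;\mathbb F_2)$. Passing to the mirror image dualizes the complex and reflects the bigrading, so the mod $2$ statement also holds for mirror images. Over $\mathbb Z$, being supported on one diagonal is not formally invariant under mirror image, because dualizing moves torsion to a neighboring diagonal. Theorem~\ref{thm:main} is stated for the convention in which $\sigma_i$ is a positive crossing, and we make no integral claim for mirror images.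
\end{remark}

\begin{thebibliography}{9}
\bibitem{BN} Bar-Natan, \emph{Khovanov's homology for tangles and cobordisms}.
\bibitem{JS} Slavik Jablan and Radmila Sazdanovi\'c, \emph{Quasi-alternating links and odd homology: computations and conjectures}, arXiv:0901.0075 (2009).
\bibitem{ORS} Ozsv\'ath, Rasmussen and Szab\'o, \emph{Odd Khovanov homology}.
\end{thebibliography}
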